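# Equality in the Brascamp–Lieb–Luttinger inequality for maps from $\mathbb R^m$ to $\mathbb R$

## 1. Tuples of intervals, and Brunn–Minkowski

Let $m\ge 2$ and $n\ge m+1$, and let $L_1,\dots,L_n:\mathbb R^m\to\mathbb R$ be surjective linear maps. Given measurable sets $E_j\subset\mathbb R$ with $0<|E_j|<\infty$, put
$$I(E_1,\dots,E_n)=\int_{\mathbb R^m}\prod_{j=1}^n\mathbf 1_{E_j}(L_j(x))\,dx .$$
This is the volume of the set of points $x$ all of whose "coordinates" $L_j(x)$ lie in the prescribed sets. If we are only told the measures $e_j=|E_j|$, how should the sets be arranged to make this volume as large as possible? Write $\ell_j=e_j/2$ and let $E_j^*=[-\ell_j,\ell_j]$ be the centered closed interval of the same measure. The Brascamp–Lieb–Luttinger (BLL) inequality, which we use as a black box, says that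
$$I(E_1,\dots,E_n)\le I(E_1^*,\dots,E_n^*).$$
These notes are about the case of equality. There is one obvious source of it: for $z\in\mathbb R^m$ the change of variables $x\mapsto x+z$ shows that the translated tuple $E_j=E_j^*+L_j(z)$ also attains the maximum. Are there others?

We always assume that the family is **nondegenerate**: for every $S\subset\{1,\dots,n\}$ with $|S|=m$ the map $x\mapsto(L_j(x))_{j\in S}$ is a bijection $\mathbb R^m\to\mathbb R^S$. In other words, any $m$ of the forms $L_j$ serve as linear coordinates. In particular $L=(L_1,\dots,L_n):\mathbb R^m\to\mathbb R^n$ is injective.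

One more hypothesis is needed, and it is best seen on the bodies involved. Put
$$S_j^\star=\{x:|L_j(x)|\le\ell_j\},\qquad K=\bigcap_jS_j^\star,\qquad K_k=\bigcap_{j\ne k}S_j^\star,\qquad h_k=\max_{K_k}|L_k| .$$
Since $n-1\ge m$, the set $K_k$ is compact. It is convex, symmetric, and contains a ball about $0$, so $0<h_k<\infty$.

**Definition (admissible).** The tuple $(E_j)$ is admissible relative to $(L_j)$ if each $E_j$ is measurable with $0<|E_j|<\infty$ and there is no index $k$ such that $S_k^\star$ contains an open neighborhood of $K_k$.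

If such a $k$ exists, the $k$-th constraint is invisible with room to spare. In terms of the numbers $h_k$,
$$(E_j)\text{ is admissible}\iff h_k\ge\ell_k\ \text{ for all }k. \tag{1}$$
Indeed, if $h_k<\ell_k$, then $\{|L_k|<\ell_k\}$ is an open neighborhood of $K_k$ inside $S_k^\star$. If $h_k\ge\ell_k$, pick $x\in K_k$ with $|L_k(x)|=h_k$. Every neighborhood of $K_k$ contains $(1+\varepsilon)x$ for small $\varepsilon>0$, and there $|L_k|=(1+\varepsilon)h_k>\ell_k$. So admissibility depends only on $(L_j)$ and $(e_j)$.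

**Example (the model).** Take $m=3$, $n=4$, $L_j(x)=x_j$ for $j\le3$, $L_4(x)=x_1+x_2+x_3$, with $e_1=e_2=e_3=1$ and $e_4=e$. Any three of these forms are independent. Here $h_4=\frac32$, and $h_1=h_2=h_3=1+\frac e2>\frac12$. So the tuple is admissible exactly when $e\le3$. If $e>3$, uniqueness fails badly: the sum of three numbers from $[-\frac12,\frac12]$ lies in $[-\frac32,\frac32]$, so any $E_4\supset[-\frac32,\frac32]$ of measure $e$ gives $I=1=I(E^*)$, and $E_4$ need not be an interval, nor be centered correctly.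

Now the easy case of the question: assume that all the sets are intervals. For $a\in\mathbb R^n$ let
$$\Phi(a)=I(E_1^*+a_1,\dots,E_n^*+a_n)=|K(a)|,\qquad K(a)=\{x:|L_j(x)-a_j|\le\ell_j\ \forall j\}.$$
We use the Brunn–Minkowski inequality (BM): for nonempty compact convex $A,B\subset\mathbb R^d$ and $0<\lambda<1$, $|(1-\lambda)A+\lambda B|^{1/d}\ge(1-\lambda)|A|^{1/d}+\lambda|B|^{1/d}$; and if $|A|=|B|>0$, equality forces $A$ and $B$ to be translates of each other.

**Proposition 1.** If $h_k\ge\ell_k$ for all $k$ and $\Phi(a)=\Phi(0)$, then $a=L(v)$ for some $v\in\mathbb R^m$.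

*Proof.* Let $X=K(a)$. Then $-X=K(-a)$, and averaging the defining inequalities gives $\frac12X+\frac12(-X)\subset K(0)=K$. By BM, $|K|\ge|\frac12X+\frac12(-X)|\ge|X|$. The two ends are equal and positive, so equality holds in BM and $-X=X-2v$ for some $v$. Hence $\frac12X+\frac12(-X)=X-v$ by convexity. This is a compact convex subset of $K$ with the same positive volume, so $X-v=K$.

Next, $L_j(K)=[-\ell_j,\ell_j]$. Indeed $K_j$ contains a point $x$ with $L_j(x)=h_j\ge\ell_j$, and $(\ell_j/h_j)x\in K_j$ has $L_j=\ell_j$, so it lies in $K$; use symmetry and convexity. Therefore $L_j(X)=[-\ell_j,\ell_j]+L_j(v)$. But $L_j(X)\subset[-\ell_j,\ell_j]+a_j$ by definition of $X$. Both intervals have length $e_j$, so $a_j=L_j(v)$. $\square$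

In the model with $e=1$ we can see this by hand. Let $F(t)$ be the area of $\{(x_1,x_2):|x_1|,|x_2|,|t-x_1-x_2|\le\frac12\}$. Removing two corner triangles from the unit square gives
$$F(t)=1-\tfrac12(\tfrac12-t)^2-\tfrac12(\tfrac12+t)^2=\tfrac34-t^2\quad(|t|\le\tfrac12),\qquad F(t)=\tfrac12(\tfrac32-|t|)^2\quad(\tfrac12\le|t|\le\tfrac32).$$
Translating by $(a_1,a_2,a_3)$, we see that $\Phi(a)=\int_{b-1/2}^{b+1/2}F$ with $b=a_4-a_1-a_2-a_3$. Since $F(\frac12+u)=\frac12-u+O(u^2)$ and $F(-\frac12+u)=\frac12+u+O(u^2)$,
$$\Phi(a)=\Phi(0)-b^2+O(|b|^3). \tag{2}$$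
The loss is quadratic in $b$, and $b=0$ is exactly the condition $a\in L(\mathbb R^3)$. Keep this quadratic loss in mind.

## 2. From intervals to arbitrary measurable sets

What changes when the $E_j$ are arbitrary measurable sets? The set $\{x:L_j(x)\in E_j\ \forall j\}$ is no longer convex, and Brunn–Minkowski no longer applies to it. For $m=2$ there is a known result, which we quote and use.

**Theorem (known case $m=2$).** Let $n\ge3$, let $(L_i)$ be a nondegenerate $n$-tuple of surjective linear maps $\mathbb R^2\to\mathbb R$, and let $(E_i)$ be an admissible $n$-tuple. If $I(E_1,\dots,E_n)=I(E_1^*,\dots,E_n^*)$, then there are $z\in\mathbb R^2$ and intervals $J_i$ with $|E_i\bigtriangleup J_i|=0$ such that the center of $J_i$ is $L_i(z)$. Conversely, equality holds in all such cases.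

The question, from Michael Christ and Taryn C. Flock, "Cases of equality in certain multilinear inequalities of Hardy-Riesz-Brascamp-Lieb-Luttinger type", arXiv:1307.8439 (2013), is whether this extends to all $m\ge2$. It does. Write $E=(E_1,\dots,E_n)$, $E^*=(E_1^*,\dots,E_n^*)$, and
$$D(E)=I(E^*)-I(E)\ge0,\qquad d(E)=\inf_{z\in\mathbb R^m}\max_j|E_j\bigtriangleup(E_j^*+L_j(z))| .$$
Call $(e_j)$, or $E$, **strictly admissible** if $h_k>\ell_k$ for all $k$. In the model this means $e<3$.

**Theorem A.** Let $m\ge2$, $n\ge m+1$, let $(L_j)$ be nondegenerate and $E$ admissible. Then $I(E)=I(E^*)$ if and only if there are $z\in\mathbb R^m$ and intervals $J_j$ with center $L_j(z)$ and $|E_j\bigtriangleup J_j|=0$ for all $j$.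

**Theorem B.** Let $m\ge3$, $n\ge m+1$, let $(L_j)$ be nondegenerate and $(e_j)$ strictly admissible. There is $c>0$ depending only on $(L_j),(e_j)$ such that $D(E)\ge c\,d(E)^2$ for all measurable $E$ with $|E_j|=e_j$. The exponent $2$ is optimal.

**Theorem C.** Let $m\ge2$, $n\ge m+1$, $(L_j)$ nondegenerate, $0<e_j<\infty$.

1. If $(e_j)$ is not admissible, there is $E$ with $|E_j|=e_j$, $I(E)=I(E^*)$, and some $E_k$ not a.e. equal to an interval.
2. Let $|E_j|=e_j$ for all $j$. Start with $B=\{1,\dots,n\}$; as long as $|B|\ge m+1$ and some $k\in B$ is such that $S_k^\star$ contains an open neighborhood of $\bigcap_{j\in B\setminus\{k\}}S_j^\star$, remove such a $k$ from $B$. Let $B$ be a final set. Then $|B|\ge m$ and $K=\bigcap_{j\in B}S_j^\star$. If $|B|\ge m+1$, then $I(E)=I(E^*)$ iff there is $z$ with $E_j=E_j^*+L_j(z)$ a.e. for $j\in B$ and $|(L_k(z)+L_k(K))\setminus E_k|=0$ for $k\notin B$. If $|B|=m$, then $I(E)=I(E^*)$ iff for every $k\notin B$ and a.e. $x$ with $L_j(x)\in E_j$ for all $j\in B$, one has $L_k(x)\in E_k$.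

The "if" half of Theorem A is the translation remark of Section 1, since $J_j=E_j^*+L_j(z)$ up to endpoints. For $m=2$ the theorem is the quoted one. So from now on the task is the "only if" half for $m\ge3$. Theorem B will settle it in the strictly admissible case, and Section 9 treats the borderline $h_k=\ell_k$.

We record one estimate that is used throughout. If $A\subset\{1,\dots,n\}$ has $|A|=m$ and $L_A=(L_j)_{j\in A}$, then changing variables to $y=L_Ax$ gives
$$\int\prod_{j\in A}|g_j(L_jx)|\,dx=|\det L_A|^{-1}\prod_{j\in A}\|g_j\|_{1}. \tag{3}$$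
Consequently $I$ is continuous with respect to $\max_j|E_j\bigtriangleup E_j'|$ on tuples with fixed measures: change one set $E_i$ at a time, choose $A\ni i$, and bound the factors outside $A$ by $1$. Also, directly from the definition,
$$|d(E)-d(E')|\le\max_j|E_j\bigtriangleup E_j'|. \tag{4}$$

## 3. A flow toward intervals, and where it stops helping

The convexity argument of Section 1 can be applied piece by piece. Suppose each $E_j$ is a finite disjoint union of nondegenerate compact intervals, and slide the pieces toward the origin.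

**Construction (Rogers–Brascamp–Lieb–Luttinger flow).** Move each interval rigidly so that its center $c$ is $e^{-s}c$ at time $s$. For two neighboring intervals of the same $E_j$, with centers $c<c'$ and half-lengths $\rho,\rho'$, the gap $e^{-s}(c'-c)-(\rho+\rho')$ decreases strictly and vanishes at a finite time. Up to the first time at which two intervals of some $E_j$ touch, all intervals of each $E_j$ stay disjoint. At that time replace every maximal chain of touching intervals of each $E_j$ by its union, a single interval; the sets do not change. Restart from the new centers. Each merger lowers the number of intervals, so there are finitely many mergers, and after finite time each $E_j(s)$ is one interval, whose center then tends to $0$. Thus $|E_j(s)|=e_j$, $s\mapsto E_j(s)$ is continuous in $L^1$, and $E_j(s)\to E_j^*$ in $L^1$ as $s\to\infty$.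

**Lemma 2.** Along the flow $D(E(s))$ is nonincreasing.

*Proof.* On the closed time interval between consecutive mergers, starting at $s_1$, say, the pieces of each $E_j$ overlap at most in endpoints, so $I(E(s))$ is the finite sum, over choices of one piece from each $E_j$, of $\Psi(e^{-(s-s_1)}c)$. Here $c\in\mathbb R^n$ is the vector of centers at time $s_1$, $\rho_j$ are the half-lengths, and
$$\Psi(c)=|P(c)|,\qquad P(c)=\{x:|L_j(x)-c_j|\le\rho_j\ \forall j\},$$
a compact convex set. It suffices to see that $\Psi(\lambda c)\ge\Psi(c)$ for $0\le\lambda\le1$. If $P(c)=\emptyset$ this is trivial. Otherwise $P(-c)=-P(c)$, and since $\frac{1+\lambda}2c+\frac{1-\lambda}2(-c)=\lambda c$,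
$$P(\lambda c)\supset\tfrac{1+\lambda}2P(c)+\tfrac{1-\lambda}2P(-c).$$
BM gives $|P(\lambda c)|\ge|P(c)|$. So $I(E(s))$ is nondecreasing, while $I(E(s)^*)=I(E^*)$ is constant. $\square$

This suggests a first approach: take $E$ with $D(E)=0$, run the flow, and read off from equality in Brunn–Minkowski at each stage that nothing could have moved except by a common translation. For finite unions of intervals one can at least start this. But a general $E_j$ is not a finite union of intervals, and the flow is not defined for it. We can approximate $E$ by finite unions $E^\nu$, but then we only know that $D(E^\nu)\to0$, not that $D(E^\nu)=0$. An analysis of exact equality says nothing about $E^\nu$. This is the point where the approach stops.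

The remedy is to ask for an inequality instead of an equality, and to notice how little of it is needed. The flow starts at distance about $d(E)$ from the extremizers, ends at distance $0$, and is continuous, so it passes through every intermediate distance. A lower bound for $D$ at *small* distances is therefore enough.

**Lemma 3 (local implies global).** Fix $(L_j)$, $(e_j)$. Suppose there are $\delta_0,c_0>0$ such that $D(E)\ge c_0d(E)^2$ whenever $|E_j|=e_j$ for all $j$ and $d(E)\le\delta_0$. Then there is $c>0$ with $D(E)\ge c\,d(E)^2$ for all $E$ with $|E_j|=e_j$.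

*Proof.* Let $d(E)>0$ and $0<\rho<\min(d(E),\delta_0)$. Choose $E^\nu\to E$ in $L^1$ with $E_j^\nu$ a finite disjoint union of nondegenerate compact intervals and $|E_j^\nu|=e_j$: approximate $E_j$ in measure by such unions, then correct the measure, which is off by $o(1)$, by cutting with a half-line (dropping a degenerate piece if one appears) or by adding one disjoint interval. By (4), $d(E^\nu)>\rho$ for large $\nu$. Along the flow from $E^\nu$, $s\mapsto d(E^\nu(s))$ is continuous by (4) and tends to $0$, so $d(E^\nu(s))=\rho$ for some $s$. By hypothesis and Lemma 2,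
$$c_0\rho^2\le D(E^\nu(s))\le D(E^\nu)\longrightarrow D(E),$$
using continuity of $I$. Let $\rho\uparrow\min(d(E),\delta_0)$ to get $D(E)\ge c_0\min(d(E),\delta_0)^2$. Finally $d(E)\le2\max_je_j$, so $\min(d(E),\delta_0)\ge\min(1,\delta_0/(2\max_je_j))\,d(E)$. $\square$

So everything in the strictly admissible case rests on a *local* statement: near $E^*$, the deficit $D$ dominates a multiple of $d^2$.

## 4. Expanding $I$ near the intervals

Let $f_j=\mathbf 1_{E_j}-\mathbf 1_{E_j^*}$, so that $\int f_j=0$, and expand the product $\prod_j(\mathbf 1_{E_j^*}+f_j)(L_jx)$. The coefficients are the following kernels. For $T\subset\{1,\dots,n\}$ with $1\le|T|\le m-1$, fix $A\supset T$ with $|A|=m$, use coordinates $L_Ax=(y,w)\in\mathbb R^T\times\mathbb R^{A\setminus T}$, and put, for $a\in\mathbb R^n$,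
$$H_T^a(y)=|\det L_A|^{-1}\int_{\mathbb R^{A\setminus T}}\prod_{j\notin T}\mathbf 1_{E_j^*+a_j}\big(L_j(L_A^{-1}(y,w))\big)\,dw,\qquad H_T=H_T^0 .$$
Then $0\le H_T^a\le|\det L_A|^{-1}\prod_{j\in A\setminus T}e_j$, and for bounded integrable $g_j$, by Fubini,
$$\int\prod_{j\in T}g_j(L_jx)\prod_{j\notin T}\mathbf 1_{E_j^*+a_j}(L_jx)\,dx=\int_{\mathbb R^T}\prod_{j\in T}g_j(y_j)\,H_T^a(y)\,dy. \tag{5}$$

**Lemma 4.** For $1\le|T|\le m-1$, $H_T^a(y)$ is continuous in $(y,a)$.

*Proof.* The integrand vanishes outside the box $\{|w_j-a_j|\le\ell_j,\ j\in A\setminus T\}$, which stays bounded for bounded $a$. As $(y,a)\to(y_0,a_0)$, the integrand converges at each $w$ except possibly where $|L_j(L_A^{-1}(y_0,w))-a_{0,j}|=\ell_j$ for some $j\notin T$. Since $|T\cup\{j\}|\le m$, nondegeneracy gives $L_j\notin\mathrm{span}(L_i:i\in T)$. So $w\mapsto L_j(L_A^{-1}(y_0,w))$ is a nonconstant affine function and the exceptional set is null. Apply dominated convergence. $\square$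

Write $F_k=H_{\{k\}}$ and $H_{ij}=H_{\{i,j\}}$. The functions $F_k$ are continuous because $m\ge2$. The kernels $H_{ij}$ are covered by the lemma, hence continuous, **because $m\ge3$**. In the model with $e=1$, $F_4$ is the function $F$ of Section 1, and
$$H_{12}(s,t)=\int\mathbf 1_{|w|\le1/2}\mathbf 1_{|s+t+w|\le1/2}\,dw=\max(0,1-|s+t|).$$

Here are the facts about $F_k$ that hold with no assumption beyond nondegeneracy. Up to a fixed constant, $F_k(t)$ is the $(m-1)$-volume of the slice $K_k\cap\{L_k=t\}$, measured in the coordinates $w$. By BM for slices, $G_k=F_k^{1/(m-1)}$ is concave on $[-h_k,h_k]$. It is even because $K_k$ is symmetric, hence nonincreasing on $[0,h_k]$, and $F_k=0$ for $|t|>h_k$. So $F_k$ is nonincreasing on $[0,\infty)$. Moreover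
$$F_k>0\quad\text{on }(-h_k,h_k), \tag{6}$$
because $K_k$ contains the convex hull of a ball about $0$ and of points $\pm x$ with $L_k(\pm x)=\pm h_k$.

**For the rest of Sections 4–8, $m\ge3$, and $(L_j),(e_j)$ are fixed and strictly admissible.** The letters $C,c>0$ denote constants, changing from line to line, that depend only on these data.

**Lemma 5 (expansion).** Let $|E_j|=e_j$ and $\delta=\max_j\|f_j\|_1\le1$. Then
$$I(E)=I(E^*)+\sum_k\int F_kf_k+\sum_{i<j}\iint H_{ij}(s,t)f_i(s)f_j(t)\,ds\,dt+O(\delta^3),$$
with implied constant depending only on the data.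

*Proof.* The terms with no, one or two factors $f$ are the displayed ones, by (5). In a term with at least three factors $f$, choose three of their indices, which is possible inside an $m$-element set since $m\ge3$, and extend to $A$ with $|A|=m$. Bound the factors outside $A$ by $1$ in absolute value and use (3). Each factor in $A$ has $L^1$ norm at most $\delta$ or equal to $e_j$, at least three are at most $\delta$, and $\delta\le1$. So the term is $O(\delta^3)$. $\square$

Two things used here are not available for $m=2$. Take the maps $x,\,y,\,x+y$ on $\mathbb R^2$ with $E_j^*=[-1,1]$. Then $H_{12}(s,t)=\mathbf 1_{|s+t|\le1}$ is not continuous. And the remainder need not be cubic: for $0<s<1$ let $f_j=-1$ on $[-s,s]$ and $f_j=1$ on $[10^j,10^j+2s]$. Since $x+y$ can land in the support of $f_3$ only when $x,y,x+y$ all lie in $[-s,s]$, we get $\iint f_1(x)f_2(y)f_3(x+y)\,dx\,dy=-|\{|x|,|y|,|x+y|\le s\}|=-3s^2$, while $\delta=4s$. So the argument as written needs $m\ge3$.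

## 5. Strict slopes at the endpoints

Since $F_k$ decreases away from the origin, the linear term $\int F_kf_k$ is negative: moving mass out of $[-\ell_k,\ell_k]$ costs something. How much it costs depends on the slopes of $F_k$ at $\pm\ell_k$. As $\ell_k<h_k$, $F_k>0$ on $[-\ell_k,\ell_k]$, and by concavity of $G_k$ the one-sided derivatives
$$\gamma_k^{out}=-F_k'(\ell_k^+)\ \ge\ \gamma_k^{in}=-F_k'(\ell_k^-)\ \ge\ 0,\qquad\bar\gamma_k=\tfrac12(\gamma_k^{out}+\gamma_k^{in})$$
exist. In the model with $e=1$, $F'(\frac12^-)=-1=F'(\frac12^+)$, so both slopes are $1$. We need to exclude slope zero in general. A zero slope would make $K_k$ a cylinder between the two slices at $\pm\ell_k$, and the next proof shows that a cylinder would leave no room for the other constraints.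

**Lemma 6.** $\gamma_k^{in}>0$. Consequently $F_k(\ell_k+\eta)<F_k(\ell_k)<F_k(\ell_k-\eta)$ for $0<\eta<\ell_k$.

*Proof.*

**Step 1: a zero slope produces a direction $v$ of free motion.** Suppose $\gamma_k^{in}=0$. Then $G_k'(\ell_k^-)=0$, and concavity gives $G_k\le G_k(\ell_k)$ on $[0,\ell_k]$, while monotonicity gives the reverse. So $F_k$ is constant on $[-\ell_k,\ell_k]$. Let $M^t=K_k\cap\{L_k=t\}$. By convexity $\frac12M^{\ell_k}+\frac12M^{-\ell_k}\subset M^0$, and the three slices have equal positive volume. So equality holds in BM, and $M^{\ell_k}=M^{-\ell_k}+2\ell_kv$ for some $v$ with $L_k(v)=1$. For $|t|\le\ell_k$, convexity of $K_k$ gives $M^{-\ell_k}+(t+\ell_k)v\subset M^t$. Both are compact convex sets of the same positive volume, so they coincide. Hence if $x\in K$ and $|L_k(x)|<\ell_k$, then $x+sv\in K$ for all small $|s|$.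

**Step 2: the other constraints force $v=0$.** Let $j\ne k$. The set $K\cap\{L_j=\ell_j\}=K_j\cap\{L_j=\ell_j\}$ has positive $(m-1)$-volume, since $F_j(\ell_j)>0$ (strict admissibility at $j$). The set $\{L_j=\ell_j,\ L_k=\pm\ell_k\}$ is a union of two planes of dimension $m-2$. So there is $x\in K$ with $L_j(x)=\ell_j$ and $|L_k(x)|<\ell_k$. By Step 1, $L_j(x+sv)\le\ell_j$ for small $s$ of both signs, so $L_j(v)=0$. This holds for $n-1\ge m$ indices $j$, hence $v=0$ by nondegeneracy, contradicting $L_k(v)=1$.

**Step 3: the strict inequalities.** We have $G_k'(\ell_k^+)\le G_k'(\ell_k^-)<0$. To the right, concavity on $[-h_k,h_k]$ gives $G_k(\ell_k+\eta)<G_k(\ell_k)$ when $\ell_k+\eta\le h_k$, and beyond $h_k$ we have $F_k=0<F_k(\ell_k)$. To the left, $G_k(\ell_k-\eta')>G_k(\ell_k)$ for small $\eta'>0$ because of the negative slope, and monotonicity on $[0,\ell_k]$ extends this to all $0<\eta<\ell_k$. $\square$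

## 6. The quadratic form of interval shifts

The linear terms give a loss of order $\sum_k\bar\gamma_ka_k^2$ when the intervals are shifted by $a$. The second-order terms $\iint H_{ij}f_if_j$ have the same order, and they cannot be small: for $a\in L(\mathbb R^m)$ they must cancel the loss exactly, because $\Phi(a)=\Phi(0)$ there. So the sign of the second-order terms cannot be discarded, and the right lower bound must come from the geometry. We make Proposition 1 quantitative.

**Lemma 7.** There are $r,c>0$ with $\Phi(0)-\Phi(a)\ge c\,\mathrm{dist}(a,L(\mathbb R^m))^2$ for $|a|\le r$.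

*Proof.*

**Step 1: set up a one-dimensional comparison.** Fix $i$. By Lemma 4, positivity of $F_i$ on $[-\ell_i,\ell_i]$ and compactness, for small $r$ there are $0<c_0\le C_0$ with $c_0\le H_{\{i\}}^a(t)\le C_0$ for $|a|\le r$, $|t|\le\ell_i+r$; take $r,c_0,C_0$ common to all $i$. Let $X=K(a)$, so $-X=K(-a)$ and $\frac12X+\frac12(-X)\subset K$. Let $J=[-\ell_i+a_i,\ell_i+a_i]$. The density of $L_i$ on $X$ is $f=H_{\{i\}}^a$ on $J$; on $-X$ it is $g(t)=f(-t)$ on $-J$; on $K$ it is $F_i$ on $[-\ell_i,\ell_i]$. All three are the same constant times the volumes of the slices in the coordinates $w$. The midpoint of a point of the $t$-slice of $X$ and a point of the $t'$-slice of $-X$ lies in the $\frac{t+t'}2$-slice of $K$. So BM in dimension $m-1$ gives, for $t\in J$, $t'\in-J$,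
$$F_i\big(\tfrac{t+t'}2\big)^{1/(m-1)}\ge\tfrac12f(t)^{1/(m-1)}+\tfrac12g(t')^{1/(m-1)}. \tag{7}$$

**Step 2: transport $f$ to $g$ and bound $\Phi(0)$ from below.** Both $f$ and $g$ have total mass $\Phi(a)$. Let $T:J\to-J$ be the increasing $C^1$ bijection with $\int_{\inf J}^tf=\int_{\inf(-J)}^{T(t)}g$, and put $\lambda=T'=f/g(T)\in[c_0/C_0,C_0/c_0]$. The map $t\mapsto\frac12(t+T(t))$ carries $J$ increasingly onto $[-\ell_i,\ell_i]$, because the left endpoints $-\ell_i+a_i$ and $-\ell_i-a_i$ average to $-\ell_i$, and likewise on the right. Use it as a substitution in $\Phi(0)=\int_{-\ell_i}^{\ell_i}F_i$, then use (7) with $t'=T(t)$ and $g(T)=f/\lambda$: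
$$\Phi(0)=\int_JF_i\big(\tfrac{t+T(t)}2\big)\tfrac{1+T'(t)}2\,dt\ge\int_Jf\,\psi(\lambda)\,dt,\qquad\psi(\lambda)=\Big(\tfrac{1+\lambda^{-1/(m-1)}}2\Big)^{m-1}\tfrac{1+\lambda}2 .$$

**Step 3: $\psi(\lambda)-1$ controls $(\lambda-1)^2$.** With $\lambda=e^u$, the first factor of $\psi$ is $e^{-u/2}\cosh^{m-1}\frac u{2(m-1)}$ and the second is $e^{u/2}\cosh\frac u2$. So $\psi(\lambda)\ge\cosh\frac u2$ and
$$\psi(\lambda)-1\ge\tfrac12(\lambda^{1/2}+\lambda^{-1/2}-2)=\tfrac12(\lambda^{1/4}-\lambda^{-1/4})^2\ge c(\lambda-1)^2.$$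
The last inequality holds because $\lambda^{1/4}-\lambda^{-1/4}$ is strictly increasing with a simple zero at $1$, and $\lambda$ lies in a fixed compact subset of $(0,\infty)$.

**Step 4: $T$ is nearly a translation.** Put $\Delta=\Phi(0)-\Phi(a)$. Since $\Phi(a)=\int_Jf$, Steps 2 and 3 give $\int_Jf(T'-1)^2\le C\Delta$. As $f\ge c_0$, Cauchy–Schwarz gives $\int_J|T'-1|\,dt\le C\Delta^{1/2}$. At the left endpoint $T(\inf J)-\inf J=-2a_i$. Hence
$$|T(t)-t+2a_i|\le C\Delta^{1/2}\qquad(t\in J).$$

**Step 5: identify the translation by the centroid.** Multiply by $f$ and integrate. Let $x_0$ be the centroid of $X$, so $\int_Jtf(t)\,dt=\Phi(a)L_i(x_0)$. Since $T$ transports $f$ to $g$, $\int_JTf=\int_{-J}tg(t)\,dt=-\int_Jtf(t)\,dt=-\Phi(a)L_i(x_0)$. Dividing by $\Phi(a)>0$ gives $|2a_i-2L_i(x_0)|\le C\Delta^{1/2}$. The point $x_0$ does not depend on $i$. So $\mathrm{dist}(a,L(\mathbb R^m))\le|a-L(x_0)|\le C\Delta^{1/2}$. $\square$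

Now translate this into a statement about the coefficients of the expansion. Let
$$\kappa_{ij}=\tfrac12\sum_{\sigma,\tau=\pm1}\sigma\tau H_{ij}(\sigma\ell_i,\tau\ell_j),\qquad Q(a)=-\sum_k\bar\gamma_ka_k^2+2\sum_{i<j}\kappa_{ij}a_ia_j .$$

**Lemma 8.** $\Phi(a)=\Phi(0)+Q(a)+o(|a|^2)$ as $a\to0$, and $Q(a)\le-c\,\mathrm{dist}(a,L(\mathbb R^m))^2$ for all $a\in\mathbb R^n$.

*Proof.* Apply Lemma 5 to $E_j=E_j^*+a_j$, for which $\delta=2\max_j|a_j|$ when $|a|$ is small. Since $F_k$ is even,
$$\int F_kf_k=\int_{\ell_k}^{\ell_k+|a_k|}F_k-\int_{\ell_k-|a_k|}^{\ell_k}F_k=-\tfrac12\gamma_k^{out}a_k^2-\tfrac12\gamma_k^{in}a_k^2+o(a_k^2)=-\bar\gamma_ka_k^2+o(a_k^2).$$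
The function $f_i$ lives within $|a_i|$ of $\pm\ell_i$, and $\int_{\sigma t>0}f_i=\sigma a_i$ for $\sigma=\pm1$. By continuity of $H_{ij}$ we may replace $H_{ij}$ by its values at the four corners $(\sigma\ell_i,\tau\ell_j)$, with error $o(|a|^2)$. So $\iint H_{ij}f_if_j=\sum_{\sigma,\tau}\sigma\tau H_{ij}(\sigma\ell_i,\tau\ell_j)a_ia_j+o(|a|^2)=2\kappa_{ij}a_ia_j+o(|a|^2)$. This proves the expansion. For the second claim apply Lemma 7 to $sa$, divide by $s^2$ and let $s\to0$, using that $Q$ and $\mathrm{dist}(\cdot,L(\mathbb R^m))^2$ are homogeneous of degree $2$. $\square$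

In the model with $e=1$, replacing $x_4$ by $-x_4$ makes the four constraints symmetric under permutations, so $\bar\gamma_k=1$ for every $k$. For $i<j\le3$, $H_{ij}(s,t)=\max(0,1-|s+t|)$ and $\kappa_{ij}=\frac12(0+0-1-1)=-1$. For $i\le3$, $H_{i4}(s,t)=\max(0,1-|t-s|)$ and $\kappa_{i4}=1$. Hence
$$Q(a)=-\sum_ka_k^2-2(a_1a_2+a_1a_3+a_2a_3)+2(a_1+a_2+a_3)a_4=-(a_1+a_2+a_3-a_4)^2,$$
in agreement with (2), and equal to $-4\,\mathrm{dist}(a,L(\mathbb R^3))^2$ because $L(\mathbb R^3)=\{a_4=a_1+a_2+a_3\}$.

## 7. Local stability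

For general $E$ near $E^*$, the key point is that the quadratic terms see very little of $E$. Near the endpoints, $H_{ij}$ is almost constant, so $\iint H_{ij}f_if_j$ only sees the net masses $\pm a_i$ that $f_i$ carries on the two half-lines. To second order, then, $E$ behaves like the interval tuple shifted by $a$, for which Lemma 8 holds. Whatever else is in $E$ is excess, and it costs strictly in the linear term by Lemma 6. Finally, choosing the translation well makes $a$ orthogonal to $L(\mathbb R^m)$, so that $Q$ is coercive on it.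

**Proposition 9.** There are $\delta_0,c>0$ such that $|E_j|=e_j$ for all $j$ and $d(E)\le\delta_0$ imply $D(E)\ge c\,d(E)^2$.

*Proof.* We may assume $d(E)>0$. Replacing $E_j$ by $E_j-L_j(z_0)$ changes neither $D$ nor $d$, so we may assume $|E_j\bigtriangleup E_j^*|\le\delta_1:=2d(E)$ for all $j$.

**Step 1: recenter so that the net mass vector is orthogonal to $L(\mathbb R^m)$.** Let $b_j(u)=|E_j\cap(u,\infty)|-\ell_j$. It is continuous and nonincreasing, with limits $\ell_j$ at $-\infty$ and $-\ell_j$ at $+\infty$. So $s\mapsto-\int_0^sb_j$ is $C^1$, convex, and tends to $+\infty$ as $|s|\to\infty$. As $L$ is injective,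
$$W(z)=-\sum_j\int_0^{L_j(z)}b_j(u)\,du$$
is $C^1$, convex and coercive. At a minimizer $z$ the gradient vanishes: $\sum_jb_j(L_j(z))L_j=0$. That is, $a:=(b_j(L_j(z)))_j$ is orthogonal to $L(\mathbb R^m)$.

We must check that $z$ is small. For $E_j^*$ in place of $E_j$ the function $b_j$ would be $-\mathrm{sgn}(u)\min(|u|,\ell_j)$, so $|b_j(u)+\mathrm{sgn}(u)\min(|u|,\ell_j)|\le\delta_1$. Evaluating $\sum_jb_j(L_jz)L_j$ at $z$ gives
$$\sum_j\min(|L_jz|,\ell_j)\,|L_jz|\le\delta_1\sum_j|L_jz|.$$
With $M=\max_j|L_jz|$ the left side is at least $M\min(M,\min_j\ell_j)$ and the right side at most $n\delta_1M$. So $\min(M,\min_j\ell_j)\le n\delta_1$, and if $2n\delta_0<\min_j\ell_j$ this means $M\le n\delta_1$. Replace $E_j$ by $E_j-L_j(z)$; then $|E_j\bigtriangleup E_j^*|\le\delta_1+2M\le(1+2n)\delta_1$. With $f_j=\mathbf 1_{E_j}-\mathbf 1_{E_j^*}$ and $\delta=\max_j\|f_j\|_1$ we now have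
$$d(E)\le\delta\le C\,d(E),\qquad a_j=\int_0^\infty f_j=-\int_{-\infty}^0f_j,\qquad a\perp L(\mathbb R^m). \tag{8}$$
So $\mathrm{dist}(a,L(\mathbb R^m))=|a|$, and Lemma 8 gives $-Q(a)\ge c_1|a|^2$. It suffices to show $D(E)\ge c\delta^2$ for $\delta$ small.

**Step 2: separate net mass from excess.** Let $p_k^\pm=|E_k\cap\{\pm t>\ell_k\}|$ and $q_k^\pm=|(E_k^*\setminus E_k)\cap\{\pm t>0\}|$ be the masses gained outside and lost inside on each side. Then $a_k=p_k^+-q_k^+=q_k^--p_k^-$. Put $r_k=\min(p_k^+,q_k^+)$ and $r_k'=\min(p_k^-,q_k^-)$. Since $p_k^++q_k^+=|a_k|+2r_k$ and $p_k^-+q_k^-=|a_k|+2r_k'$,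
$$\|f_k\|_1=2|a_k|+2r_k+2r_k'. \tag{9}$$

**Step 3: two lower bounds for the linear loss.** Let $X_k=-\int F_kf_k$. Since $\int f_k=0$ we may subtract $F_k(\ell_k)$ from $F_k$. Off $E_k^*$ we have $f_k\ge0$ and $F_k\le F_k(\ell_k)$; on $E_k^*$ we have $f_k\le0$ and $F_k\ge F_k(\ell_k)$. So
$$X_k=\int|F_k(t)-F_k(\ell_k)|\,|f_k(t)|\,dt .$$

(i) The weight $|F_k(t)-F_k(\ell_k)|$ is nondecreasing in $\big||t|-\ell_k\big|$, both for $|t|\ge\ell_k$ and for $|t|\le\ell_k$. For given masses the integral is therefore smallest when they are packed against $\pm\ell_k$. The contribution of $\{t>\ell_k\}$ is at least $\int_{\ell_k}^{\ell_k+p_k^+}(F_k(\ell_k)-F_k)=\frac12\gamma_k^{out}(p_k^+)^2-o(\delta^2)$, and that of $E_k^*\cap\{t>0\}$ at least $\int_{\ell_k-q_k^+}^{\ell_k}(F_k-F_k(\ell_k))=\frac12\gamma_k^{in}(q_k^+)^2-o(\delta^2)$; likewise on the left. The $o(\delta^2)$ comes from the first-order Taylor remainders of $F_k$ at $\ell_k^\pm$, and all masses are at most $\delta$, so it is uniform in $E$. Hence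
$$X_k\ge\tfrac12\gamma_k^{out}\big((p_k^+)^2+(p_k^-)^2\big)+\tfrac12\gamma_k^{in}\big((q_k^+)^2+(q_k^-)^2\big)-o(\delta^2)\ge\bar\gamma_k(a_k^2+r_k^2+r_k'^2)-o(\delta^2). \tag{10}$$
For the last inequality, if $a_k\ge0$ then $p_k^+=a_k+r_k$, $q_k^+=r_k$, $p_k^-=r_k'$, $q_k^-=a_k+r_k'$, and we use $(\alpha+\beta)^2\ge\alpha^2+\beta^2$ for $\alpha,\beta\ge0$: each of the two brackets is at least $a_k^2+r_k^2+r_k'^2$. If $a_k<0$ then $p_k^+=r_k$, $q_k^+=|a_k|+r_k$, $p_k^-=|a_k|+r_k'$, $q_k^-=r_k'$, and the same inequality applies.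

(ii) Mass far from the endpoints costs to first order. For $0<\eta<\min_j\ell_j$ let $\mu_k=\int_{||t|-\ell_k|>\eta}|f_k|$. By monotonicity and Lemma 6,
$$X_k\ge c_\eta\mu_k,\qquad c_\eta=\min_k\min\{F_k(\ell_k)-F_k(\ell_k+\eta),\,F_k(\ell_k-\eta)-F_k(\ell_k)\}>0. \tag{11}$$

**Step 4: the quadratic terms only see $a$.** Let $\omega(\eta)$ be the maximum of $|H_{ij}(s,t)-H_{ij}(\sigma\ell_i,\tau\ell_j)|$ over $i<j$, signs $\sigma,\tau$, and $|s-\sigma\ell_i|\le\eta$, $|t-\tau\ell_j|\le\eta$. By continuity $\omega(\eta)\to0$ as $\eta\to0$. Replace $H_{ij}(s,t)$ by $H_{ij}(\mathrm{sgn}(s)\ell_i,\mathrm{sgn}(t)\ell_j)$. Since $\int_{\sigma t>0}f_i=\sigma a_i$ by (8), the replaced integral is $2\kappa_{ij}a_ia_j$. The error is at most $\omega(\eta)\delta^2$ from the region where both variables are within $\eta$ of the endpoints, and at most $C\delta(\mu_i+\mu_j)$ from the rest: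
$$\Big|\iint H_{ij}f_if_j-2\kappa_{ij}a_ia_j\Big|\le\omega(\eta)\delta^2+C\delta(\mu_i+\mu_j). \tag{12}$$

**Step 5: combine.** Let $0<\theta<1$, write $X_k=(1-\theta)X_k+\theta X_k$, and use (10) for the first part and (11) for the second. By Lemma 5, $D(E)=\sum_kX_k-\sum_{i<j}\iint H_{ij}f_if_j+O(\delta^3)$. With (12), and with $\sum_k\bar\gamma_ka_k^2-2\sum_{i<j}\kappa_{ij}a_ia_j=-Q(a)$,
$$D(E)\ge-Q(a)+\sum_k\bar\gamma_k(r_k^2+r_k'^2)-C(\theta+\omega(\eta))\delta^2-o(\delta^2)-C\delta^3+\sum_k\mu_k(\theta c_\eta-C\delta).$$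
Here $\theta\sum_k\bar\gamma_k(a_k^2+r_k^2+r_k'^2)\le C\theta\delta^2$ went into the error. Since $-Q(a)\ge c_1|a|^2$ and $\bar\gamma_k>0$, applying (9) to an index $k$ with $\|f_k\|_1=\delta$ shows that the first two terms are at least $c_2\delta^2$, with $c_2>0$. First choose $\theta,\eta$ with $C(\theta+\omega(\eta))\le c_2/4$. Then take $\delta$ so small, which (8) allows by shrinking $\delta_0$, that $\delta\le1$, $\theta c_\eta\ge C\delta$ and $o(\delta^2)+C\delta^3\le\frac{c_2}4\delta^2$. Then $D(E)\ge\frac{c_2}2\delta^2\ge\frac{c_2}2d(E)^2$. $\square$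

## 8. Theorem B, and equality under strict admissibility

*Proof of Theorem B.* Proposition 9 is the hypothesis of Lemma 3, and the conclusion of Lemma 3 is the inequality of Theorem B. For optimality take $0\ne a\perp L(\mathbb R^m)$ with $|a|$ small, which exists since $n>m$, and $E_j=E_j^*+a_j$. By Lemma 8, $D(E)\le C|a|^2$. On the other hand $|(E_j^*+a_j)\bigtriangleup(E_j^*+L_jz)|=2\min(|a_j-L_jz|,e_j)$, and $\max_j|a_j-L_jz|\ge n^{-1/2}|a-L(z)|\ge n^{-1/2}|a|$ by orthogonality. So $d(E)\ge c|a|$, and no exponent below $2$ is possible. $\square$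

**Corollary 10.** If $m\ge3$, $E$ is strictly admissible and $I(E)=I(E^*)$, then $E_j=E_j^*+L_j(z)$ up to null sets, for some $z$ and all $j$.

*Proof.* By Theorem B, $d(E)=0$. Take $z_\nu$ with $|E_j\bigtriangleup(E_j^*+L_jz_\nu)|\to0$ for all $j$. Then $2\min(|L_jz_\nu-L_jz_\mu|,e_j)\to0$ as $\nu,\mu\to\infty$, so $(L_jz_\nu)_\nu$ is Cauchy for each $j$. As $L$ is injective, $z_\nu\to z$ for some $z$, and continuity of translation in $L^1$ gives the claim. $\square$

## 9. The borderline case $h_k=\ell_k$, and a sumset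

In the model at $e=3$ the tuple is admissible but not strictly so: the fourth constraint just touches the cube. There $F_4(\ell_4)=0$, and Sections 5–7 break down because they use $F_k(\ell_k)>0$. But a just-touching constraint can be dropped from $K$ without changing it, and this gives an induction on $n$. The last case $n=m+1$ becomes a question about sums of sets on the line.

**Lemma 11.** If $V,W\subset\mathbb R$ are nonempty and $\sigma$-compact, then $|V+W|\ge|V|+|W|$.

*Proof.* Let first $V,W$ be compact. Translate so that $\max V=0=\min W$. Then $V\cup W\subset V+W$ and $V\cap W=\{0\}$. In general exhaust $V,W$ by increasing nonempty compact subsets. $V+W$ is $\sigma$-compact, as a continuous image of the $\sigma$-compact set $V\times W$, hence measurable. $\square$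

*Proof of Theorem A for $m\ge3$.* Fix $m\ge3$ and induct on $n\ge m+1$. The strictly admissible case is Corollary 10, for every $n$. So let $E$ be admissible with $I(E)=I(E^*)$ and $h_k=\ell_k$ for some $k$.

**Step 1: drop the constraint $k$.** Since $h_k=\ell_k$, $K_k\subset S_k^\star$ and $K=K_k$. Let $I'$ be the functional for $(L_j)_{j\ne k}$. Then
$$I(E)\le I'((E_j)_{j\ne k})\le I'((E_j^*)_{j\ne k})=|K_k|=|K|=I(E^*). \tag{13}$$
The second inequality is BLL if $n-1\ge m+1$; if $n-1=m$ it is an identity, both sides being $|\det|^{-1}\prod_{j\ne k}e_j$. Equality at the ends forces equality throughout. In particular $I(E)=I'((E_j)_{j\ne k})$, that is: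
$$\text{for a.e. }x\text{ with }L_j(x)\in E_j\ \forall j\ne k,\quad L_k(x)\in E_k. \tag{14}$$

**Step 2: the case $n-1\ge m+1$, by induction.** The family $(L_j)_{j\ne k}$ is nondegenerate, and $(E_j)_{j\ne k}$ is admissible for it: for $i\ne k$ the maximum of $|L_i|$ over $\bigcap_{j\ne i,k}S_j^\star\supset K_i$ is at least $h_i\ge\ell_i$. By (13) it attains equality. By induction there is $z$ with $E_j=E_j^*+L_j(z)$ a.e. for $j\ne k$. Then (14) says that a.e. $x\in z+K_k$ has $L_k(x)\in E_k$, i.e.
$$\int_{\mathbb R\setminus E_k}F_k(t-L_k(z))\,dt=0.$$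
By (6), $F_k>0$ on $(-h_k,h_k)=(-\ell_k,\ell_k)$. So up to null sets $E_k\supset L_k(z)+[-\ell_k,\ell_k]$, and as this interval has measure $e_k$, $E_k$ equals it a.e.

**Step 3: the case $n=m+1$, translated into sums.** Let $A=\{j:j\ne k\}$, $|A|=m$, and write $L_k=\sum_{j\in A}c_jL_j$. If some $c_j$ were $0$, the $m$ forms $L_k$ and $L_i$, $i\in A\setminus\{j\}$, would be dependent; so all $c_j\ne0$. In the coordinates $L_A$ the body $K_k$ is a box, so $h_k=\sum_{j\in A}|c_j|\ell_j$, and $h_k=\ell_k$ means $e_k=\sum_{j\in A}|c_j|e_j$. Number $A=\{1,\dots,m\}$. By (14), for a.e. $y\in\prod_jE_j$ we have $\sum_jc_jy_j\in E_k$. Let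
$$g=\mathbf 1_{c_1E_1}*\cdots*\mathbf 1_{c_mE_m},\qquad U=\{g>0\}.$$
As $m\ge2$, $g$ is continuous and $U$ is open. The density of $\sum c_jy_j$ on $\prod E_j$ is a positive constant times $g$. So $\int_{\mathbb R\setminus E_k}g=0$, and
$$|U\setminus E_k|=0,\qquad|U|\le e_k. \tag{15}$$

**Step 4: $U$ contains an honest sumset.** By the Lebesgue density theorem and inner regularity, choose $V_j\subset c_jE_j$ that is $\sigma$-compact, of full measure in $c_jE_j$, and contained in the set of density points of $c_jE_j$. We claim $V_1+\dots+V_m\subset U$. Let $x_j\in V_j$. The value $\mathbf 1_{c_1E_1}*\mathbf 1_{c_2E_2}(x_1+x_2)$ is the measure of $c_1E_1\cap(x_1+x_2-c_2E_2)$. Both sets have density $1$ at $x_1$, so it is positive. Inductively, suppose the continuous function $g_r=\mathbf 1_{c_1E_1}*\cdots*\mathbf 1_{c_rE_r}$, $r\ge2$, is positive at $x_1+\dots+x_r$, hence nearby. In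
$$g_{r+1}(x_1+\dots+x_{r+1})=\int_{c_{r+1}E_{r+1}}g_r(x_1+\dots+x_{r+1}-y)\,dy$$
the integrand is positive for $y$ near $x_{r+1}$, and $c_{r+1}E_{r+1}$ has positive measure in every neighborhood of $x_{r+1}$. So this value is positive, which proves the claim.

**Step 5: equality in the sumset inequality makes $E_1$ an interval.** Let $V=V_2+\dots+V_m$. By Lemma 11, used repeatedly,
$$e_k\ge|U|\ge|V_1+V|\ge|V_1|+|V|\ge\sum_j|V_j|=\sum_j|c_j|e_j=e_k .$$
So $|V_1+V|=|V_1|+|V|$ and $0<|V|<\infty$. We now apply the known case $m=2$, $n=3$ to the maps $x,\ y,\ x+y$ on $\mathbb R^2$ and the sets $V_1,\ V,\ V_1+V$. The maps are nondegenerate. The three maxima $h_1,h_2,h_3$ are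
$$\tfrac{|V_1|}2+|V|,\qquad\tfrac{|V|}2+|V_1|,\qquad\tfrac{|V_1|+|V|}2,$$
and the half-lengths are $\frac{|V_1|}2,\frac{|V|}2,\frac{|V_1|+|V|}2$. By (1) the tuple is admissible; note that it is borderline in the third index, which the known theorem allows. Equality holds: both for the sets and for their rearrangements the third constraint is automatic, and the functional equals $|V_1||V|$. Hence $V_1$, and so $E_1$, is a.e. an interval.

**Step 6: align the centers.** The numbering of $A$ was arbitrary, so each $E_j$, $j\in A$, is a.e. an interval $J_j$, with center $z_j$, say. As $L_A$ is bijective there is $z$ with $L_j(z)=z_j$ for $j\in A$. Now $g$ does not change when $E_j$ is replaced by $J_j$, so $U$ is the interior of $\sum_jc_jJ_j$, an interval of length $\sum_j|c_j|e_j=e_k$ and center $\sum_jc_jz_j=L_k(z)$. By (15), $E_k$ contains it up to a null set, and having measure $e_k$, equals it a.e. This completes the induction and, with the known case $m=2$, the proof of Theorem A. $\square$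

## 10. Tuples that are not admissible

*Proof of Theorem C.*

**Part 1.** The aim is to exploit an invisible constraint. By (1) some $h_k<\ell_k$. Take $E_j=E_j^*$ for $j\ne k$ and $E_k=[-h_k,h_k]\cup N$, where $N$ is an interval of length $e_k-2h_k>0$ at positive distance from $[-h_k,h_k]$. As $h_k>0$, $E_k$ is not a.e. an interval. Since $L_k(K_k)\subset[-h_k,h_k]$ and $h_k<\ell_k$, $I(E)=|K_k|=|K|=I(E^*)$.

**Part 2.** The aim is to reduce to an admissible subfamily. Removal happens only when $|B|\ge m+1$, so $|B|\ge m$ at the end. At each removal the intersection of the remaining sets $S_j^\star$ is contained in $S_k^\star$, so $\bigcap_{j\in B}S_j^\star$ does not change and equals $K$. With $I_B$ the functional of $(L_j)_{j\in B}$,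
$$I(E)\le I_B(E)\le I_B(E^*)=|K|=I(E^*).$$
The second inequality is BLL if $|B|\ge m+1$ and an identity by (3) if $|B|=m$. So equality holds iff $I_B(E)=I_B(E^*)$ and $I(E)=I_B(E)$. The latter means that a.e. $x$ with $L_j(x)\in E_j$ for all $j\in B$ has $L_k(x)\in E_k$ for all $k\notin B$.

If $|B|=m$, the first condition always holds, and the second is the stated one.

If $|B|\ge m+1$, then no further removal is possible, which says that $(E_j)_{j\in B}$ is admissible relative to the nondegenerate family $(L_j)_{j\in B}$. By Theorem A the first condition means $E_j=E_j^*+L_j(z)$ a.e. for $j\in B$, for some $z$. Then $\{x:L_j(x)\in E_j\ \forall j\in B\}$ is $z+K$ up to a null set, and the second condition says that for each $k\notin B$ a.e. $x\in z+K$ has $L_k(x)\in E_k$. Since $K$ is a convex body, the density of $L_k$ on $K$, which is proportional to the volume of the slices, is positive on the interior of the interval $L_k(K)$ and zero outside $L_k(K)$. So this condition is equivalent to $|(L_k(z)+L_k(K))\setminus E_k|=0$. $\square$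

In the model with $e>3$, for example, the only possible removal at the start is $k=4$, and it leaves $B=\{1,2,3\}$ with $|B|=m$. So equality holds exactly when $x_1+x_2+x_3\in E_4$ for a.e. $(x_1,x_2,x_3)\in E_1\times E_2\times E_3$.
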